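\title{Free actions of $p$-groups of nilpotency class three on a closed $35$-manifold}

\begin{abstract}
For a prime $p\ge c$ let $F_{p,c}=\mathbb F_p^{\,c}\rtimes\mathbb Z/p$, where a generator of $\mathbb Z/p$ acts by a single unipotent Jordan block; this is a $p$-group of nilpotency class exactly $c$. We show that for every $c\ge 2$ and every sufficiently large $d$ there is a closed connected stably parallelizable $d$-manifold on which $F_{p,c}$ acts smoothly and freely for all but finitely many primes $p$. For $c=3$ one can take $d=35$. Hence the diffeomorphism group of a compact manifold need not be nilpotently Jordan of class at most $2$, and no bound on the class is valid for all compact manifolds. The actions are first built up to homotopy, on products of odd-dimensional spheres, and are then made smooth by thickening.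
\end{abstract}

\section{Introduction}\label{sec:intro}

The finite subgroups of the diffeomorphism group of a compact manifold need not have bounded order: the circle has rotations of every order. It is therefore natural to ask about their structure up to bounded index.

\begin{definition}\label{def:jordan}
A group $\Gamma$ is \emph{nilpotently Jordan of class at most $c$} if there is an integer $J$ such that every finite subgroup $F\le\Gamma$ has a normal subgroup $H$ that is nilpotent of class at most $c$ and satisfies $[F:H]\le J$.
\end{definition}

Normality of $H$ can be dropped from the definition, since the normal core of a subgroup of index $n$ has index at most $n!$. The number $c$ measures how far from abelian the finite subgroups of $\Gamma$ are, once a bounded amount of information is disregarded. For example, a finite subgroup of $\mathrm{Diff}(S^1)$ preserves a Riemannian metric, so it is conjugate into $O(2)$ and has a cyclic subgroup of index at most $2$; here $c=1$ and $J=2$ will do. Class $1$ is not enough in general: Example~\ref{ex:class2} below exhibits free actions of nonabelian groups of order $p^3$ on $S^1\times S^3\times S^1$ for every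 prime $p$. Mundet i Riera proved that the diffeomorphism group of every compact manifold without boundary of dimension at most $4$ is nilpotently Jordan of class at most $2$. The following question comes from \cite{Szabo}.

\begin{quote}
\emph{Is the diffeomorphism group of every compact smooth manifold nilpotently Jordan of class at most $2$?}
\end{quote}

A positive answer looks plausible. The most obvious manifolds that carry $p$-groups of higher class are torus bundles whose homology grows with $p$ (Example~\ref{ex:torus}). In class $2$ this defect can be repaired by a linear construction, and the natural extension of that construction to class $3$ is obstructed by a Pontryagin class (Proposition~\ref{prop:p1}). Nevertheless the answer is no.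

For an integer $c\ge2$ and a prime $p\ge c$ put
\[
F_{p,c}=V\rtimes\mathbb Z/p,\qquad V=\mathbb F_p^{\,c},
\]
where a generator of $\mathbb Z/p$ acts by a unipotent matrix $g$ with a single Jordan block. Since $c\le p$ we have $g^p-1=(g-1)^p=0$, so $g$ has order $p$; all such $g$ are conjugate in $GL_c(\mathbb F_p)$, so the group is well defined up to isomorphism. Its order is $p^{c+1}$. The commutator of the generator with $v\in V$ is $(g-1)v$, and $F_{p,c}/(g-1)V$ is abelian; hence the lower central series is $\gamma_{j+1}(F_{p,c})=(g-1)^jV$ for $j\ge1$, and the nilpotency class is exactly $c$.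

\begin{theorem}\label{thm:A}
There is a closed connected smooth manifold $M$ of dimension $35$ such that $F_{p,3}$, a group of class exactly $3$, acts smoothly and freely, in particular effectively, on $M$ for all but finitely many primes $p$. Hence $\mathrm{Diff}(M)$ is not nilpotently Jordan of class at most $2$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $c\ge2$ there is $d(c)$ such that for every $d\ge d(c)$ there is a closed connected stably parallelizable $d$-manifold $M$ on which $F_{p,c}$ acts smoothly and freely for all but finitely many primes $p$. Hence $\mathrm{Diff}(M)$ is not nilpotently Jordan of class at most $c-1$. One can take $d(3)=35$.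
\end{theorem}

The statements about $\mathrm{Diff}(M)$ follow from the actions. Given $J$, choose $p>J$ with $F_{p,c}\le\mathrm{Diff}(M)$. The index of a subgroup of $F_{p,c}$ is a power of $p$, so the only subgroup of index at most $J$ is $F_{p,c}$ itself, and it has class $c$. Theorem~\ref{thm:A} is the case $c=3$, $d=35$ of Theorem~\ref{thm:B}, which also shows that no bound on the class is valid for all compact manifolds. We make no claim about the optimal dimension; the argument does not decide whether class $2$ suffices in dimensions $5$ to $34$.

The groups $F_{p,c}$ are all subquotients of one Lie group $G=T\rtimes\mathbb Z$, with $T$ a torus, and a principal $G$-bundle over a compact manifold yields manifolds $M_n$ such that $F_{p,c}$ acts on $M_p$ (Section~\ref{sec:models}). The task is to make all $M_n$ diffeomorphic. Sections~\ref{sec:monomials}--\ref{sec:twisted} construct a product of spheres $Y$ with a free $T$-action and a self-map that twists the action by a unipotent automorphism of $T$ and is homotopic to the identity; this makes all $M_n$ homotopy equivalent to $Y\times S^1$. Sections~\ref{sec:thick} and~\ref{sec:Mn} arrange that the $M_n$ are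 parallelizable manifolds with boundary of large dimension, so that their homotopy type determines them. The manifold $M$ is their double.

\medskip
\noindent\emph{Conventions.} Manifolds are smooth, and compact manifolds may have boundary. Groups act on the left, also on principal bundles. Homology and cohomology have integer coefficients unless stated otherwise, and $[X,Z]$ is the set of free homotopy classes of maps. A space is \emph{homotopy finite} if it is homotopy equivalent to a finite CW complex. The mapping torus of $f\colon X\to X$ is $X_f=(X\times[0,1])/\big((x,1)\sim(f(x),0)\big)$. We use the following consequence of the long exact homotopy sequences and Whitehead's theorem.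

\begin{lemma}\label{lem:fiberwise}
A map between total spaces of fibrations that covers a homotopy equivalence of the bases and restricts to homotopy equivalences on fibers is a weak homotopy equivalence, and hence a homotopy equivalence if the total spaces have the homotopy type of CW complexes.
\end{lemma}

\section{Torus bundles and the case of class two}\label{sec:models}

Fix $c\ge2$. Let $T=\mathbb R^c/\mathbb Z^c$, with coordinate characters $\chi_j(\theta)=e^{2\pi i\theta_j}$ and Lie algebra $\mathfrak t=\mathbb R^c$. Let $U$ be the automorphism of $T$ given by $U(\theta)_j=\theta_j+\theta_{j-1}$, with $\theta_0=0$. As an integer matrix, $U=I+\mathsf N$ with $\mathsf N$ a single nilpotent Jordan block, and $\chi_j\circ U=\chi_j\chi_{j-1}$ with $\chi_0=1$. For an integer $k\ge1$, to be chosen later, put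
\[
A=U^k,\qquad G=T\rtimes\langle\sigma\rangle,\qquad \sigma\theta\sigma^{-1}=A(\theta),
\]
with $\langle\sigma\rangle$ infinite cyclic. The next lemma is the source of all actions in this paper.

\begin{lemma}\label{lem:reduction}
Let $\mathcal P\to Q$ be a smooth principal $G$-bundle over a compact manifold, and let $M_n=\mathcal P/\langle\sigma^n\rangle$ for $n\ge1$. Then $M_n$ is a compact manifold of dimension $\dim Q+c$, a smooth fiber bundle over $Q$ whose fiber is a disjoint union of $n$ copies of $T$. If $p\ge c$ is a prime not dividing $k$, then $F_{p,c}$ acts smoothly and freely on $M_p$.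
\end{lemma}

\begin{proof}
Over an open set $O\subset Q$ with $\mathcal P|_O\cong G\times O$ we have $M_n|_O\cong(\langle\sigma^n\rangle\backslash G)\times O$, and $\langle\sigma^n\rangle\backslash G$ is the disjoint union of the images of $\sigma^jT$, $0\le j<n$.

Let $T[p]\cong\mathbb F_p^{\,c}$ be the $p$-torsion subgroup of $T$; the automorphism $U$ acts on it by the reduction of its matrix modulo $p$. For $1\le j\le c-1<p$ the identity $j\binom{kp}{j}=kp\binom{kp-1}{j-1}$ shows that $p$ divides $\binom{kp}{j}$. Hence $A^p=\sum_{j<c}\binom{kp}{j}\mathsf N^j\equiv I\pmod p$, so $\sigma^p$ is central in $H=T[p]\rtimes\langle\sigma\rangle\le G$, and $H/\langle\sigma^p\rangle=\mathbb F_p^{\,c}\rtimes\mathbb Z/p$ acts smoothly on $M_p$. The action is free: if $h\in H$ fixes the class of $x\in\mathcal P$, then $hx=\sigma^{pj}x$ for some $j$, and $h=\sigma^{pj}$ because $G$ acts freely on $\mathcal P$. Finally $U^k-I=\mathsf N\big(k+\binom k2\mathsf N+\cdots\big)$, and the second factor commutes with $\mathsf N$ and is invertible modulo $p$ because $p\nmid k$. So $U^k-I$ is nilpotent of rank $c-1$ modulo $p$, that is, $\sigma$ acts on $T[p]$ by a single unipotent Jordan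 block, and $H/\langle\sigma^p\rangle\cong F_{p,c}$.
\end{proof}

The primes dividing $k$ must be excluded: if $p\ge c$ divides $k$, then $A\equiv I\pmod p$ and $H/\langle\sigma^p\rangle$ is abelian. They account for the finitely many exceptions in the theorems.

Here is the simplest way to obtain such a bundle. Let $Y$ be a closed manifold with a free $T$-action, and let $\varphi\colon Y\to Y$ satisfy
\begin{equation}\label{eq:twisted}
\varphi(\theta y)=A(\theta)\,\varphi(y)\qquad(\theta\in T,\ y\in Y).
\end{equation}
If $\varphi$ is a diffeomorphism, let $G$ act on $\mathcal P=Y\times\mathbb R$ by $\theta(y,x)=(\theta y,x)$ and $\sigma(y,x)=(\varphi(y),x-1)$. By \eqref{eq:twisted} this is an action of $G$; it is free and proper, the quotient $Q$ is the mapping torus of the diffeomorphism of $Y/T$ induced by $\varphi$, and $M_n$ is the mapping torus of $\varphi^n$.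

\begin{example}[Torus bundles]\label{ex:torus}
Take $Y=T$, $k=1$, $\varphi=U$. Then $M_n$ is the torus bundle over $S^1$ with monodromy $U^n$, so $F_{p,c}$ acts freely on the closed $(c+1)$-manifold $M_p$ for every prime $p\ge c$. These manifolds are all different. Indeed $H_1(M_n)\cong\mathbb Z\oplus\mathbb Z^c/(U^n-I)\mathbb Z^c$, and $U^n-I=P\mathsf N$ with $P=n+\binom n2\mathsf N+\cdots$. The lattice $\mathsf N\mathbb Z^c$ has rank $c-1$, the quotient $\mathbb Z^c/\mathsf N\mathbb Z^c$ is infinite cyclic, and $P$ has determinant $n^{c-1}$ on $\mathsf N\mathbb Z^c$. So the torsion subgroup of $H_1(M_n)$ has order $n^{c-1}$.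
\end{example}

The trouble is that $U$ has infinite order on $H_1(T)$. If instead $\varphi$ is isotopic to the identity, then $M_n\cong Y\times S^1$ for every $n$. For $c=2$ this can be achieved by enlarging one circle to a $3$-sphere.

\begin{example}[Class two]\label{ex:class2}
Let $c=2$, $k=1$, and let $T$ act freely on $Y=S^1\times S^3\subset\mathbb C\times\mathbb C^2$ by $\theta(z,w)=(\chi_1(\theta)z,\chi_2(\theta)w)$. Put $\varphi(z,w)=(z,zw)$. (With $S^1$ in place of $S^3$ this formula is $U$ itself.) Both sides of \eqref{eq:twisted} equal $(\chi_1(\theta)z,\ \chi_1(\theta)\chi_2(\theta)zw)$. Identify $\mathbb C^2$ with the quaternions by $(w_1,w_2)\mapsto w_1+w_2j$, so that $w\mapsto zw$ is left multiplication by the unit quaternion $z$. The group of unit quaternions is simply connected, so there is a smooth homotopy $\gamma_t\colon S^1\to S^3$ from the inclusion to the constant map $1$, and $(z,w)\mapsto(z,\gamma_t(z)w)$ is an isotopy from $\varphi$ to the identity. By Lemma~\ref{lem:reduction}, $F_{p,2}$ acts freely on $S^1\times S^3\times S^1$ for every prime $p$.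
\end{example}

To generalize the example we translate \eqref{eq:twisted} into a condition on the orbit space. Let $E\to X$ be a principal $T$-bundle. A unitary representation $W$ of $T$ gives the vector bundle $(E\times W)/T$ over $X$, which we again call $W$. Let $t_j\in H^2(X)$ be the first Chern class of the line bundle $\mathbb C_{\chi_j}$. Since $BT=(\mathbb{CP}^\infty)^c$ is a $K(\mathbb Z^c,2)$, principal $T$-bundles over a CW complex are classified up to isomorphism by $(t_1,\dots,t_c)$. We also regard the $t_j$ as the variables of the ring $R=\mathbb Z[t_1,\dots,t_c]$, and we use the same letter for a polynomial and for its value in $H^*(X)$. Let $u$ be the ring endomorphism of $R$ with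
\[
u(t_j)=t_j+t_{j-1},\qquad t_0=0 .
\]
Because $\chi_j\circ U=\chi_j\chi_{j-1}$ and $c_1$ is additive, the line bundle $\mathbb C_{\chi_j\circ U^k}$ has first Chern class $u^kt_j$. If $\psi\colon X\to X$ satisfies $\psi^*t_j=u^kt_j$ for all $j$, then $(\psi^l)^*f=u^{kl}f$ in $H^*(X)$ for all $f\in R$ and $l\ge0$, since $\psi^*$ is a ring homomorphism.

\begin{lemma}\label{lem:lift}
Let $E\to X$ be a principal $T$-bundle over a CW complex and let $\psi\colon X\to X$ be a map. There is a map $\varphi\colon E\to E$ covering $\psi$ and satisfying \eqref{eq:twisted} with $A=U^k$ if and only if $\psi^*t_j=u^kt_j$ for all $j$. Any such $\varphi$ maps fibers homeomorphically onto fibers.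
\end{lemma}

\begin{proof}
Let $E^A$ be the space $E$ with the action $\theta*y=A^{-1}(\theta)y$; it is a principal $T$-bundle over $X$. Condition \eqref{eq:twisted} says that $\varphi$ is an equivariant map $E^A\to E$, and equivariant maps $E^A\to E$ covering $\psi$ are the same as isomorphisms $E^A\cong\psi^*E$. In $(E^A\times\mathbb C_{\chi_j})/T$ one identifies $(y,z)$ with $(A^{-1}(\theta)y,\chi_j(\theta)z)$; substituting $\theta=A(\theta')$ shows that this bundle is $(E\times\mathbb C_{\chi_j\circ A})/T$. So the classes of $E^A$ are $u^kt_j$, and those of $\psi^*E$ are $\psi^*t_j$.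
\end{proof}

In Example~\ref{ex:class2} the orbit space is $\mathbb{CP}^1$ and $t_1=0$, so $u$ acts trivially and $\psi=\mathrm{id}$ is allowed. For $c\ge3$ the orbit space has to move.

\section{Products of spheres and their monomials}\label{sec:monomials}

For a monomial $f=\prod_jt_j^{a_j}$ of degree $\delta\geq1$ let $V(f)=\bigoplus_j\mathbb C_{\chi_j}^{a_j}$. It is a unitary representation of $T$ of complex dimension $\delta$, and over the base of any principal $T$-bundle the vector bundle $V(f)$ has Euler class $f$. Given monomials $f_1,\dots,f_m$ of degrees $d_1,\dots,d_m$, put $V_i=V(f_i)$ and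
\[
Y=S(V_1)\times\cdots\times S(V_m)\cong\prod_{i=1}^mS^{2d_i-1},\qquad B=Y/T,
\]
where $S(\cdot)$ is the unit sphere. Example~\ref{ex:torus} is the list $t_1,\dots,t_c$, and Example~\ref{ex:class2} is the list $t_1,t_2^2$.

Up to homotopy, $B$ is the top of a tower of sphere bundles over $BT$, in which $S(V_i)$ is added at the $i$th stage and kills the class $f_i$. The base $BT$ has a self-map inducing $u$. To lift it through the $i$th stage one needs at least that it preserves the Euler class $f_i$ modulo the classes killed before. This is condition (c) of the next lemma. Condition (b) makes the action free, (a) controls fundamental groups, and (d) forces a self-equivalence of $Y$ to have finite order on cohomology. The list $t_1,\dots,t_c$ satisfies (b) and (c) but not (d), and there $\varphi=U$ has infinite order.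

\begin{lemma}\label{lem:monomials}
For every $c\ge1$ there are monomials $f_1,\dots,f_m\in R$ of degrees $d_1,\dots,d_m$ such that
\begin{itemize}
\item[(a)] $f_1=t_1$, and $d_i\ge2$ for $i\ge2$;
\item[(b)] for each $j$, some $f_i$ is a power of $t_j$ with positive exponent;
\item[(c)] $uf_i-f_i\in(f_1,\dots,f_{i-1})$ for all $i$;
\item[(d)] for each $i$, the only subset $S\subseteq\{1,\dots,m\}$ with $\sum_{l\in S}(2d_l-1)=2d_i-1$ is $S=\{i\}$.
\end{itemize}
For $c=3$ one may take $t_1,\ t_2^2,\ t_2t_3^2,\ t_3^4$.
\end{lemma}

The list for $c=3$ is found as follows. After $t_1$ and $t_2^2$ we need a power of $t_3$, but $u(t_3^e)-t_3^e\equiv e\,t_2t_3^{e-1}$ modulo $(t_1,t_2^2)$, so a monomial $t_2t_3^{e'}$ with $e'<e$ has to come first. By (d) no degree may occur twice, which excludes $t_2t_3$ and then $t_3^3$.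

\begin{proof}
\emph{The list for $c=3$.} Conditions (a) and (b) are visible. For (c) we have $ut_1=t_1$ and
\begin{align*}
u(t_2^2)&=(t_2+t_1)^2\equiv t_2^2 &&\bmod(t_1),\\
u(t_2t_3^2)&=(t_2+t_1)(t_3+t_2)^2\equiv t_2t_3^2 &&\bmod(t_1,t_2^2),\\
u(t_3^4)&=(t_3+t_2)^4\equiv t_3^4+4t_2t_3^3\equiv t_3^4 &&\bmod(t_2^2,t_2t_3^2).
\end{align*}
The numbers $2d_i-1$ are $1,3,5,7$. A subset of even size has even sum, and a subset of size $3$ has sum at least $9$; this gives (d).

\emph{General $c$.} We construct lists satisfying (a), (b), (c) and the growth condition
\begin{equation}\label{eq:growth}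
2d_i-1>\sum_{l<i}(2d_l-1)\qquad(i\ge2).
\end{equation}
It implies (d). Suppose that the sum over $S$ is $2d_i-1$. By \eqref{eq:growth} the numbers $2d_l-1$ increase, so $\max S>i$ makes the sum too large, and $\max S<i$ makes it too small. Hence $i\in S$, and then $S=\{i\}$.

We use induction on $c$; for $c=1$ the list is $t_1$. Let $f_1,\dots,f_m$ be a list for $t_1,\dots,t_{c-1}$ and let $I\subset R$ be the ideal it generates. By (b) there is $D\ge0$ such that every monomial in $t_1,\dots,t_{c-1}$ of degree greater than $D$ lies in $I$. Define the weight of $\prod t_j^{a_j}$ to be $\sum ja_j$. Order the monomials in $t_1,\dots,t_{c-1}$ of degree at most $D$ as $\mu_1,\dots,\mu_s$, with degree non-increasing and, within one degree, weight non-decreasing; thus $\mu_s=1$. Put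
\[
f_{m+l}=\mu_l\,t_c^{e_l}\qquad(1\le l\le s),
\]
where the $e_l$ are chosen successively with $e_l\ge2$, with $e_l\ge e_{l-1}+D$ for $l\ge2$, and large enough for \eqref{eq:growth}. Then (a) holds, and (b) holds because $f_{m+s}=t_c^{e_s}$.

It remains to prove (c) for $f_{m+l}$. Replacing a factor $t_j$ by $t_{j-1}$ lowers the weight, so $u(\mu_l)$ is $\mu_l$ plus an integer combination of monomials of the same degree and smaller weight. Therefore
\[
u(f_{m+l})-f_{m+l}=u(\mu_l)\,(t_c+t_{c-1})^{e_l}-\mu_lt_c^{e_l}
\]
is an integer combination of monomials $\mu'\,t_c^{e_l-a}$ with $\mu'=\nu\,t_{c-1}^a$, where $\deg\nu=\deg\mu_l$, where $\nu=\mu_l$ or $\nu$ has smaller weight than $\mu_l$, and where $(a,\nu)\ne(0,\mu_l)$. If $\deg\mu'>D$, then $\mu'\in I$. Otherwise $\mu'=\mu_{l'}$ for some $l'$, and $l'<l$: for $a>0$ the degree of $\mu'$ exceeds that of $\mu_l$, and for $a=0$ the degree is the same and the weight is smaller. If $a=0$, the exponent of $t_c$ is $e_l\ge e_{l'}$. If $a>0$, then $a\le\deg\mu'\le D$, so the exponent is $e_l-a\ge e_{l-1}\ge e_{l'}$. In both cases the monomial is divisible by $f_{m+l'}$.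
\end{proof}

By (c), $u$ maps each ideal $(f_1,\dots,f_i)$ into itself. From $u^nf_i-f_i=\sum_{a<n}u^a(uf_i-f_i)$ we obtain
\begin{equation}\label{eq:iterate}
u^nf_i\equiv f_i\mod(f_1,\dots,f_{i-1})\qquad(n\ge0).
\end{equation}

From now on $c\geq2$, the list $f_1,\dots,f_m$ is as in Lemma~\ref{lem:monomials}, and for $c=3$ it is the explicit one.

\begin{lemma}\label{lem:B}
The torus $T$ acts freely on $Y$, and $B$ is a simply connected closed manifold of dimension $b=\dim Y-c$. Moreover $\pi_1(Y)\cong\mathbb Z$.
\end{lemma}

\begin{proof}
Let $\theta$ fix a point of $Y$. If $f_i$ is a power of $t_j$, then $\theta$ acts on $V_i$ by the scalar $\chi_j(\theta)$ and fixes a unit vector, so $\chi_j(\theta)=1$. By (b) this holds for all $j$, so $\theta$ is trivial. By (a), $\pi_1(Y)=\pi_1(S(V_1))\cong\mathbb Z$. On the circle $S(V_1)$ the torus acts through $\chi_1$, so an orbit map induces a surjection $\pi_1(T)\to\pi_1(Y)$. The exact sequence $\pi_1(T)\to\pi_1(Y)\to\pi_1(B)\to\pi_0(T)$ gives $\pi_1(B)=1$.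
\end{proof}

For $c=3$ we have $Y=S^1\times S^3\times S^5\times S^7$, $\dim Y=16$ and $b=13$. The following observation is not used in the proof of the theorems, but it dictates its shape.

\begin{proposition}\label{prop:p1}
Let $c=3$ and $k\ge1$. No diffeomorphism $\varphi$ of $Y=S^1\times S^3\times S^5\times S^7$ satisfies \eqref{eq:twisted} with $A=U^k$.
\end{proposition}

\begin{proof}
Let $ET=(S^\infty)^3$. The projection $(ET\times Y)/T\to B$ has contractible fiber. The projection of $(ET\times Y)/T$ to
\[
\big(ET\times S(V_1)\times S(V_2)\big)/T=(S^\infty\times S^1)/S^1\times(S^\infty\times S^3)/S^1\times S^\infty/S^1\simeq\mathbb{CP}^1\times\mathbb{CP}^\infty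
\]
has the $4$-connected fiber $S^5\times S^7$. So $t_1=0$, $t_2^2=0$, and $H^4(B)$ is free on $t_2t_3$ and $t_3^2$. The radial fields give an equivariant isomorphism $TY\oplus\mathbb R^4\cong Y\times\bigoplus_i V_i$, and the tangent bundle along the orbits is $Y\times\mathfrak t$ with trivial action on $\mathfrak t$. Passing to the quotient, $TB\oplus\mathbb R^7\cong\bigoplus_i V_i$. The first Pontryagin class of a sum of complex line bundles is the sum of the squares of their first Chern classes, so $p_1(B)=t_1^2+3t_2^2+6t_3^2=6t_3^2$. A diffeomorphism $\varphi$ satisfying \eqref{eq:twisted} induces a diffeomorphism $\psi$ of $B$, with $\psi^*t_3=u^kt_3=t_3+kt_2$ by Lemma~\ref{lem:lift}. Then $\psi^*p_1(B)=6t_3^2+12k\,t_2t_3\ne p_1(B)$, which is impossible.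
\end{proof}

So $\varphi$ can only be sought as a homotopy equivalence. This changes the problem in our favor: Pontryagin classes play no role for spherical fibrations, which over a finite complex are determined up to finite ambiguity by the Euler class. Finite ambiguity is then removed by passing to a power, at the cost of increasing $k$.

\section{Finiteness up to the Euler class}\label{sec:finite}

Both finiteness statements that we need come from Serre's theorem that $\pi_j(S^n)$ is finite for $n$ odd and $j>n$, by way of the following lemma.

\begin{lemma}\label{lem:finite}
Let $\pi\colon E\to Z$ be a fibration over a path connected space whose fiber $\mathcal F$ is path connected and has finite homotopy groups in all degrees. Let $X$ be homotopy finite. Then the map $\pi_*\colon[X,E]\to[X,Z]$ is finite-to-one.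
\end{lemma}

\begin{proof}
Precomposing with a homotopy equivalence, we may assume that $X$ is a finite CW complex. Fix $h\colon X\to Z$. By homotopy lifting, every class in $[X,E]$ that maps to $[h]$ contains a lift of $h$. So it suffices to show that $h$ has finitely many lifts up to vertical homotopy, that is, homotopy through lifts of $h$. We use induction on the number of cells. Let $X=X'\cup e^n$, and choose finitely many lifts over $X'$ representing all vertical homotopy classes. A vertical homotopy over $X'$ of the restriction of a lift extends to a vertical homotopy over $X$, by the homotopy lifting property of the pair $(X,X')$ applied to the constant homotopy of $h$. Hence every lift over $X$ is vertically homotopic to one that extends a chosen lift, and it remains to count the extensions of one chosen lift.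

Let $E'\to D^n$ be the pullback of $E$ along $D^n\to X\to Z$. Extensions are sections of $E'$ with prescribed values on $\partial D^n$. Since $D^n$ is contractible, $E'$ has the homotopy groups of $\mathcal F$. Maps $D^n\to E'$ with prescribed boundary values fall into finitely many homotopy classes relative to $\partial D^n$: for $n=0$ because $E'$ is path connected, and for $n\ge1$ because, once one such map $g_0$ is fixed, the class of $g$ is determined by the element of $\pi_n(E')$ obtained by gluing $g_0$ and $g$ along the boundary. Now let $H\colon D^n\times[0,1]\to E'$ be a homotopy relative to $\partial D^n$ between two sections. Its image in $D^n$ agrees with the projection $D^n\times[0,1]\to D^n$ on $\partial(D^n\times[0,1])$, so a straight-line homotopy, constant on this boundary, deforms it to the projection. Lifting this deformation relative to the boundary turns $H$ into a vertical homotopy.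
\end{proof}

To apply the lemma to a map $E\to Z$, one replaces the map by a fibration; the fiber is then the homotopy fiber.

\begin{corollary}\label{cor:spheres}
Let $n$ be odd, $\iota\in H^n(S^n)$ a generator, and $X$ homotopy finite. The map $[X,S^n]\to H^n(X)$, $[g]\mapsto g^*\iota$, is finite-to-one.
\end{corollary}

\begin{proof}
The map is induced by $\iota\colon S^n\to K(\mathbb Z,n)$, which is an isomorphism on $\pi_n$. Its homotopy fiber has trivial homotopy groups in degrees $j\le n$, and $\pi_j=\pi_j(S^n)$ for $j>n$.
\end{proof}

We recall the classification of spherical fibrations. Let $SG(n+1)$ be the topological monoid of self-maps of $S^n$ of degree one. By theorems of Stasheff and May \cite{May} there is a space $BSG(n+1)$, with $\pi_j(BSG(n+1))\cong\pi_{j-1}(SG(n+1))$, such that oriented fibrations with fiber homotopy equivalent to $S^n$ over a CW complex $X$, up to orientation-preserving fiber homotopy equivalence, correspond bijectively to $[X,BSG(n+1)]$. The same holds if $X$ only has the homotopy type of a CW complex, since pullbacks of a fibration along homotopic maps are fiber homotopy equivalent. The \emph{Euler class} $e\in H^{n+1}(X)$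 of such a fibration is the primary obstruction to a section. It is natural, it is invariant under orientation-preserving fiber homotopy equivalence, and for the sphere bundle of an oriented vector bundle it is the usual Euler class.

\begin{corollary}\label{cor:euler}
Let $n$ be odd and $X$ homotopy finite. Only finitely many classes in $[X,BSG(n+1)]$ have a given Euler class in $H^{n+1}(X)$.
\end{corollary}

\begin{proof}
Evaluation at a base point $y_0$ is a fibration $\mathrm{ev}\colon SG(n+1)\to S^n$. Its fiber $\Omega^n_1S^n$, the space of based maps of degree one, is path connected, and $\pi_j(\Omega_1^nS^n)\cong\pi_{j+n}(S^n)$ is finite for $j\ge1$. The exact sequence of the fibration shows that $SG(n+1)$ is path connected, that $\pi_j(SG(n+1))$ is finite for $j\ne n$, and that $\mathrm{ev}_*\colon\pi_n(SG(n+1))\to\pi_n(S^n)=\mathbb Z$ has finite kernel, the image of $\pi_n(\Omega^n_1S^n)$, and finite cokernel, which injects into $\pi_{n-1}(\Omega^n_1S^n)$.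

A fibration over $S^{n+1}$ is described by a clutching map $g\colon S^n\to SG(n+1)$ on the equator. The obstruction to gluing the constant sections $y_0$ over the two hemispheres is the degree of $x\mapsto g(x)(y_0)$. So, up to sign, the universal Euler class $e\colon BSG(n+1)\to K(\mathbb Z,n+1)$ induces $\mathrm{ev}_*$ on $\pi_{n+1}$, and all other homotopy groups of $BSG(n+1)$ are finite. The homotopy fiber of $e$ is path connected, because $BSG(n+1)$ is path connected and $K(\mathbb Z,n+1)$ is simply connected, and its homotopy groups are finite by the long exact sequence. Apply Lemma~\ref{lem:finite}.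
\end{proof}

\section{A twisted self-equivalence of $Y$}\label{sec:twisted}

\begin{proposition}\label{prop:twisted}
There are an integer $k\ge1$, a homotopy equivalence $\psi\colon B\to B$ that is cellular for a triangulation of $B$, and a map $\varphi\colon Y\to Y$ covering $\psi$ such that, with $A=U^k$,
\[
\varphi(\theta y)=A(\theta)\varphi(y),\qquad\varphi\simeq\mathrm{id}_Y .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: a tower of finite complexes.} We would like to climb the tower of sphere bundles over $BT$, but Corollary~\ref{cor:euler} needs finite complexes. So we replace $BT$ by a skeleton that is large compared with $B$. Choose $q\ge1$ with $2q\ge b$. Give $BT=(\mathbb{CP}^\infty)^c$ the product cell structure, which has only even-dimensional cells, let $X_0$ be its $2q$-skeleton, and let $E_q\to X_0$ be the restriction of the universal bundle $ET\to BT$. The cells of $BT$ outside $X_0$ have dimension at least $2q+2$, so $\pi_j(ET,E_q)\cong\pi_j(BT,X_0)=0$ for $j\le2q+1$. As $ET$ is contractible, $E_q$ is $2q$-connected. Put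
\[
Y_i=S(V_1)\times\dots\times S(V_i),\qquad X_i=(E_q\times Y_i)/T\qquad(1\le i\le m).
\]
Then $X_i\to X_{i-1}$ is the sphere bundle of the vector bundle $V_i$ over $X_{i-1}$, and the classes $t_j$ of $X_i$ are pulled back from $X_{i-1}$. Each $X_i$ is connected. It is homotopy finite: as a bundle over the finite complex $X_0$ with fiber $Y_i$, it is built by attaching finitely many pieces $D^n\times Y_i$ along $\partial D^n\times Y_i$. A vector bundle pulled back to its own sphere bundle has a nowhere vanishing section, so
\begin{equation}\label{eq:killed}
f_1=\dots=f_i=0\quad\text{in }H^*(X_i).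
\end{equation}

\emph{Step 2: climbing the tower.} We show by induction on $i$ that there are $k_i\ge1$ and a homotopy equivalence $\psi_i\colon X_i\to X_i$ with $\psi_i^*t_j=u^{k_i}t_j$ for all $j$.

For $i=0$ let $\beta\colon BT\to BT$ be a cellular map with $\beta^*t_j=t_j+t_{j-1}$. It is an isomorphism on $\pi_2$, hence a homotopy equivalence. Let $\psi_0=\beta|_{X_0}$ and $k_0=1$. Since there are no odd cells, $H_j(X_0)\cong H_j(BT)$ for $j\le2q$ and $H_j(X_0)=0$ for $j>2q$. So $\psi_0$ is a homology isomorphism of a simply connected complex, hence a homotopy equivalence.

Let $i\ge1$, write $\psi'=\psi_{i-1}$ and $k'=k_{i-1}$, and let $\omega\colon X_{i-1}\to BSG(2d_i)$ classify $S(V_i)$. By \eqref{eq:iterate} and \eqref{eq:killed}, the Euler class of $\omega\circ\psi'^{\,l}$ is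
\[
(\psi'^{\,l})^*f_i=u^{k'l}f_i=f_i\in H^{2d_i}(X_{i-1})\qquad(l\ge0).
\]
This is where condition (c) enters. By Corollary~\ref{cor:euler} the classes $[\omega\psi'^{\,l}]$ form a finite set, so $\omega\psi'^{\,l}\simeq\omega\psi'^{\,l+a}$ for some $l\ge0$ and $a\ge1$. Precomposing with a homotopy inverse of $\psi'^{\,l}$ gives $\omega\simeq\omega\psi'^{\,a}$, so there is a fiber homotopy equivalence $S(V_i)\to(\psi'^{\,a})^*S(V_i)$ over $X_{i-1}$. Composing it with the canonical map $(\psi'^{\,a})^*S(V_i)\to S(V_i)$, we get a map $\psi_i\colon X_i\to X_i$ that covers $\psi'^{\,a}$ and is a homotopy equivalence on fibers. It is a homotopy equivalence by Lemma~\ref{lem:fiberwise}, and $\psi_i^*t_j=u^{k_i}t_j$ with $k_i=ak'$.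

\emph{Step 3: descent to $B$.} Let $k=k_m$. The projection $\mathrm{pr}\colon X_m=(E_q\times Y)/T\to B$ is a fiber bundle with $2q$-connected fiber $E_q$ over a complex of dimension $b\le2q$. Hence it has a section $s$, and $\mathrm{pr}_*$ is an isomorphism on $H_j$ for $j\le2q$, with inverse $s_*$. The $T$-bundle $E_q\times Y\to X_m$ is the pullback both of $E_q\to X_0$ and of $Y\to B$, so $\mathrm{pr}^*t_j=t_j$, and therefore $s^*t_j=t_j$. Put $\psi=\mathrm{pr}\circ\psi_m\circ s$. Then $\psi^*t_j=s^*(u^kt_j)=u^kt_j$, and $\psi_*=\mathrm{pr}_*\psi_{m*}s_*$ is an isomorphism on $H_j(B)$ for $j\le2q$, hence for all $j$. Since $B$ is simply connected (Lemma~\ref{lem:B}), $\psi$ is a homotopy equivalence. After a homotopy it is cellular for a fixed triangulation of $B$. Lemma~\ref{lem:lift} gives a map $\varphi\colon Y\to Y$ covering $\psi$ and satisfying \eqref{eq:twisted}, and $\varphi$ is a homotopy equivalence by Lemma~\ref{lem:fiberwise}.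

\emph{Step 4: finite order.} Let $\iota_i\in H^{2d_i-1}(Y)$ be the pullback of a generator of $H^{2d_i-1}(S(V_i))$. By the K\"unneth theorem $H^*(Y)$ is free on the products $\prod_{l\in S}\iota_l$, so condition (d) says that $H^{2d_i-1}(Y)=\mathbb Z\iota_i$. Hence $\varphi^*\iota_i=\pm\iota_i$, and every even power of $\varphi$ fixes all $\iota_i$. Since $[Y,Y]=\prod_i[Y,S(V_i)]$, Corollary~\ref{cor:spheres} shows that only finitely many classes in $[Y,Y]$ fix all $\iota_i$. So $\varphi^{2l}\simeq\varphi^{2l'}$ for some $l<l'$, and $\varphi^{n_0}\simeq\mathrm{id}_Y$ with $n_0=2(l'-l)$. The map $\varphi^{n_0}$ covers the cellular map $\psi^{n_0}$ and satisfies \eqref{eq:twisted} with $A^{n_0}=U^{kn_0}$. Replace $(\varphi,\psi,k)$ by $(\varphi^{n_0},\psi^{n_0},kn_0)$.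
\end{proof}

\section{Thickenings}\label{sec:thick}

The map $\varphi$ is only a homotopy equivalence, so the construction of Section~\ref{sec:models} will produce complexes instead of manifolds. The tool for returning to manifolds is that a finite complex has a thickening in a Euclidean space of large dimension, and that a parallelizable manifold that is thick enough is determined by its homotopy type, provided a Whitehead group vanishes.

Let $M$ be a compact $d$-manifold and $\kappa<d$. We say that $M$ has \emph{handle dimension at most $\kappa$} if it has a Morse function $f$ with $\partial M$ as regular maximum level and all critical points of index at most $\kappa$; equivalently, if $M$ is built from the empty set by attaching handles $D^i\times D^{d-i}$ with $i\le\kappa$. Such an $M$ is homotopy equivalent to a complex of dimension less than $d$, so each of its components has nonempty boundary. Turning the handles upside down, $M$ is obtained from a collar of $\partial M$ by attaching handles of index at least $d-\kappa$.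

Choose a gradient-like vector field $\xi$ for $f$, let $\Phi_t\colon M\to M$, $t\ge0$, be the flow of $-\xi$, and define the \emph{core}
\[
C(M)=\bigcap_{t\ge0}\Phi_t(M).
\]
It is compact and lies in the interior of $M$, and every neighborhood of it contains $\Phi_t(M)$ for large $t$, because the compact sets $\Phi_t(M)$ decrease. A point lies in $C(M)$ if and only if its forward $\xi$-orbit never leaves $M$, that is, converges to a critical point. So $C(M)$ is the union of the descending manifolds of the critical points, which are finitely many injectively immersed manifolds of dimension at most $\kappa$. Every other point reaches $\partial M$ along $\xi$ in finite time, so $(x,t)\mapsto\Phi_t(x)$ is a diffeomorphism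
\begin{equation}\label{eq:core}
\partial M\times[0,\infty)\cong M\setminus C(M).
\end{equation}

\begin{lemma}[Existence]\label{lem:exist}
Let $K$ be a finite CW complex of dimension $\kappa_0$ and let $N\ge2\kappa_0+1$. There is a compact $N$-dimensional submanifold $Q\subset\mathbb R^N$ of handle dimension at most $\kappa_0$ that is homotopy equivalent to $K$.
\end{lemma}

\begin{proof}
Start with disjoint balls, one for each vertex, and add the other cells one at a time. Let $K''=K'\cup e^i$ with $1\le i\le\kappa_0$, and suppose that $Q'\subset\mathbb R^N$ of handle dimension at most $\kappa_0$ and a homotopy equivalence $K'\to Q'$ are given. Composing it with the attaching map gives $\alpha\colon S^{i-1}\to Q'$, and $K''\simeq Q'\cup_\alpha D^i$, where only the homotopy class of $\alpha$ matters. Since $(i-1)+\kappa_0<N$, transversality to the descending manifolds moves $\alpha$ off $C(Q')$, and \eqref{eq:core} then moves it into $\partial Q'$. Since $2(i-1)<N-1$, we may assume that $\alpha$ is an embedding into $\partial Q'$.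

Let $R_0=\mathbb R^N\setminus\operatorname{int}Q'$, fix a collar $\partial Q'\times[0,1)\subset R_0$, and let $R_1=R_0\setminus\big(\partial Q'\times[0,\frac12)\big)$. Define $\bar\alpha(x)=(\alpha(x/|x|),1-|x|)$ for $\frac12\le|x|\le1$ and extend $\bar\alpha$ over the inner disk $|x|\le\frac12$ by any map to $\mathbb R^N$. Since $i+\kappa_0<N$, a perturbation that is constant on the boundary of the inner disk moves it off $C(Q')$. By \eqref{eq:core} and the collar, $\mathbb R^N\setminus C(Q')$ retracts onto $R_1$; compose with this retraction on the inner disk. Now $\bar\alpha$ maps $D^i$ to $R_0$, meets $\partial Q'$ only along $\partial D^i$, and is a neat embedding near $\partial D^i$. Since $2i<N$, a perturbation that is constant near $\partial D^i$ makes it a neat embedding $(D^i,S^{i-1})\to(R_0,\partial Q')$. The union of $Q'$ with a tubular neighborhood of this disk, with corners smoothed, is $Q'$ with an $i$-handle attached, and it deformation retracts to $Q'\cup_\alpha D^i$.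
\end{proof}

The uniqueness statement is a case of Wall's theory of thickenings \cite{Wall}; we give a proof. It uses three standard theorems.
\begin{itemize}
\item \emph{Hirsch--Smale theory, equidimensional open case.} Let $V$ and $W$ be $d$-manifolds without boundary, $V$ without compact components. If $g\colon V\to W$ is a map with $TV\cong g^*TW$, then $g$ is homotopic to an immersion.
\item \emph{The $s$-cobordism theorem.} Let $W$ be a compact connected manifold of dimension at least $6$ with $\partial W=\partial_0\sqcup\partial_1$, such that both inclusions $\partial_i\subset W$ are homotopy equivalences. If the Whitehead group $Wh(\pi_1W)$ vanishes, then $W\cong\partial_0\times[0,1]$.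
\item \emph{Bass--Heller--Swan.} $Wh(\mathbb Z^n)=0$ for all $n\ge0$.
\end{itemize}

\begin{lemma}[Uniqueness]\label{lem:unique}
Let $\kappa\ge3$ and $d\ge2\kappa+1$. Let $M$ and $M'$ be compact connected parallelizable $d$-manifolds of handle dimension at most $\kappa$. If $M\simeq M'$ and $\pi_1(M)$ is free abelian of finite rank, then $M$ and $M'$ are diffeomorphic.
\end{lemma}

\begin{proof}
We embed $M'$ in the interior of $M$ by a homotopy equivalence and show that the complement is a collar.

\emph{An immersion.} Let $g\colon M'\to\operatorname{int}M$ be a homotopy equivalence. Add an open collar to $M'$ and extend $g$ over it. Both tangent bundles are trivial, so Hirsch--Smale theory applies, and $g$ is homotopic to an immersion $g_1\colon M'\to\operatorname{int}M$.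

\emph{Injectivity on the core.} Let $C=C(M')$ and fix a metric on $M'$. Cover $M'$ by the interiors of finitely many compact sets on which $g_1$ is an embedding, and let $\delta$ be a Lebesgue number of this cover. Embeddings of compact sets are stable under $C^1$-small perturbations, so every map sufficiently $C^1$-close to $g_1$ is an immersion that is injective on all sets of diameter less than $\delta$. It remains to remove double points at distance greater than $\delta/2$. Embed $\operatorname{int}M$ in some $\mathbb R^L$, and let $\pi$ be the projection of a tubular neighborhood, a submersion onto $\operatorname{int}M$. Let $(\lambda_a)$ be a finite smooth partition of unity on $M'$ with supports of diameter less than $\delta/2$, and for $v=(v_a)$ in a small ball $\mathcal B\subset\prod_a\mathbb R^L$ put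
\[
g_v(x)=\pi\Big(g_1(x)+\sum_a\lambda_a(x)v_a\Big).
\]
Let $x,y$ have distance greater than $\delta/2$. Choose $a,a'$ with $\lambda_a(x)>0$ and $\lambda_{a'}(y)>0$; then $\lambda_a(y)=0=\lambda_{a'}(x)$. Varying $v_a$ moves $g_v(x)$ in all directions and fixes $g_v(y)$, and varying $v_{a'}$ does the opposite. So $v\mapsto(g_v(x),g_v(y))$ is a submersion $\mathcal B\to M\times M$. Let $W_1,W_2$ be descending manifolds, possibly equal, and let $\Omega\subset W_1\times W_2$ be the open set of pairs at distance greater than $\delta/2$. The set of $(x,y,v)\in\Omega\times\mathcal B$ with $g_v(x)=g_v(y)$ is a submanifold of codimension $d$. As $\dim\Omega\le2\kappa<d$, its dimension is less than $\dim\mathcal B$, and its projection to $\mathcal B$ has measure zero. Choose a small $v$ outside these finitely many null sets. Then $g_2=g_v$ is an immersion into $\operatorname{int}M$, homotopic to $g$ and injective on $C$.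

\emph{An embedding.} The map $g_2$ is injective on a neighborhood $O$ of $C$. Otherwise there would be pairs $x_n\ne y_n$ with equal images converging to points $x,y\in C$; then $x=y$, contradicting local injectivity. For large $t$ we have $\Phi_t(M')\subset O$, so $e=g_2\circ\Phi_t\colon M'\to\operatorname{int}M$ is an embedding homotopic to $g$.

\emph{The complement.} Let $W=M\setminus\operatorname{int}e(M')$, a compact oriented $d$-manifold with boundary $\partial_0\sqcup\partial_1$, where $\partial_0=e(\partial M')$ and $\partial_1=\partial M$. Using upside-down handles, $e(M')$ is obtained from a collar of $\partial_0$, the manifold $M$ from a collar of $\partial_1$, and $M$ from $W$, by attaching handles of index at least $d-\kappa\ge3$. Such handles change neither $\pi_0$ nor $\pi_1$. So $\partial_0,\partial_1,W$ are connected, and the inclusions $\partial_0\subset e(M')$, $\partial_1\subset M$, $W\subset M$ are isomorphisms on $\pi_1$. So is $e(M')\subset M$. Factoring the inclusions $\partial_i\subset M$ through $W$, we see that both $\partial_i\subset W$ are isomorphisms on $\pi_1$. Let $\Lambda=\mathbb Z[\pi_1M]$; homology with coefficients in $\Lambda$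 is the homology of universal covers. By excision,
\[
H_*(W,\partial_0;\Lambda)\cong H_*(M,e(M');\Lambda)=0,
\]
so the inclusion $\partial_0\subset W$ lifts to a homology isomorphism of simply connected spaces, and it is a homotopy equivalence by Whitehead's theorem. Hence $H^*(W,\partial_0;\Lambda)=0$, and Poincar\'e--Lefschetz duality gives $H_*(W,\partial_1;\Lambda)\cong H^{d-*}(W,\partial_0;\Lambda)=0$. So $\partial_1\subset W$ is a homotopy equivalence as well. Since $d\ge7$ and $Wh(\pi_1W)=0$, the $s$-cobordism theorem gives $W\cong\partial_0\times[0,1]$. Thus $M$ is $e(M')$ with a collar attached, and $M\cong M'$.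
\end{proof}

\begin{remark}\label{rem:parallel}
The hypothesis on $\pi_1$ is used only for the Whitehead group. Parallelizability cannot be omitted: $\mathbb{CP}^2\times D^5$ and a thickening of $\mathbb{CP}^2$ in $\mathbb R^9$ as in Lemma~\ref{lem:exist} are simply connected, homotopy equivalent and of handle dimension at most $4$, but $p_1$ is nonzero for the first and zero for the second.
\end{remark}

\section{The manifolds $M_n$ and the proof of the theorems}\label{sec:Mn}

Let $k$, $A=U^k$, $\psi$ and $\varphi$ be as in Proposition~\ref{prop:twisted}, and let $G=T\rtimes\langle\sigma\rangle$ with $\sigma\theta\sigma^{-1}=A(\theta)$.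

\subsection*{The telescope}
Since $\varphi$ need not be invertible, the formula $\sigma(y,x)=(\varphi(y),x-1)$ no longer defines an action on $Y\times\mathbb R$. We replace $Y\times\mathbb R$ by the doubly infinite mapping telescope of $\varphi$, on which $\sigma$ simply shifts the cylinders:
\begin{gather*}
\mathcal Y=\big(Y\times\mathbb Z\times[0,1]\big)\big/\big((y,j,1)\sim(\varphi(y),j+1,0)\big),\\
\theta\cdot[y,j,s]=[A^j(\theta)y,j,s],\qquad\sigma\cdot[y,j,s]=[y,j-1,s].
\end{gather*}
(If $\varphi$ is invertible, $[y,j,s]\mapsto(\varphi^{-j}(y),j+s)$ identifies this with the model of Section~\ref{sec:models}.) The $T$-action respects the identifications because $\varphi(A^j(\theta)y)=A^{j+1}(\theta)\varphi(y)$. Moreover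
\[
\sigma\theta\sigma^{-1}[y,j,s]=\sigma[A^{j+1}(\theta)y,j+1,s]=[A^{j+1}(\theta)y,j,s]=A(\theta)\cdot[y,j,s],
\]
so $G$ acts on $\mathcal Y$. The \emph{height} $h[y,j,s]=j+s$ is continuous and $T$-invariant, and $h(\sigma x)=h(x)-1$.

\begin{lemma}\label{lem:telescope}
The quotient map $\mathcal Y\to\mathcal Y/G$ is a principal $G$-bundle over the mapping torus $B_\psi$, a finite CW complex of dimension $b+1$. For every $n\ge1$, $\mathcal Y/\langle\sigma^n\rangle\simeq Y\times S^1$.
\end{lemma}

\begin{proof}
Dividing by $\sigma$ forgets $j$, and dividing by $T$ replaces $Y$ by $B$ and $\varphi$ by $\psi$; so $\mathcal Y/G=B_\psi$, which is a finite CW complex of dimension $b+1$ because $\psi$ is cellular.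

A $G$-space $\mathcal W$ with an equivariant map $a\colon\mathcal W\to G$ is a trivial principal bundle, by $w\mapsto(a(w),a(w)^{-1}w)\in G\times a^{-1}(1)$. So it suffices to find such maps on invariant open sets that cover $\mathcal Y$. The open set $O_j=h^{-1}(j-1,j+1)$ consists of the points $[y,j,s]$ with $s<1$ and $[y,j-1,s]$ with $s>0$. Define $r_j\colon O_j\to Y$ by $[y,j,s]\mapsto y$ and $[y,j-1,s]\mapsto\varphi(y)$. It is well defined and continuous, and $r_j(\theta x)=A^j(\theta)r_j(x)$ by \eqref{eq:twisted}. Let $x\in O_j$. Since $Y\to B$ is a principal $T$-bundle, there is a $T$-equivariant map $\tau\colon Y'\to T$ on an invariant open neighborhood $Y'$ of $r_j(x)$, and $a=A^{-j}\circ\tau\circ r_j$ is a $T$-equivariant map on $r_j^{-1}(Y')$. Let $\mathcal W_0$ be the intersection of $r_j^{-1}(Y')$ with $h^{-1}$ of the open interval of length $1$ centered at $h(x)$. The translates $\sigma^l\mathcal W_0$ are disjoint, and $\sigma^lw\mapsto\sigma^la(w)$ is a $G$-equivariant map from their union to $G$.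

The quotient $\mathcal Y/\langle\sigma^n\rangle$ is a cyclic chain of $n$ cylinders, indexed by $j\in\{0,\dots,n-1\}$. The cylinders with $j\le n-2$, together with $Y\times\{n-1\}\times\{0\}$, form the iterated mapping cylinder $\mathrm{Cyl}$ of $n-1$ copies of $\varphi$. The last cylinder $Y\times[0,1]$ is attached to $\mathrm{Cyl}$ at $s=0$ by the inclusion of the last copy of $Y$, and at $s=1$ by $\varphi$ followed by the inclusion of the first copy. The retraction of $\mathrm{Cyl}$ onto its last copy of $Y$ is a homotopy equivalence, and it carries these attaching maps to $\mathrm{id}_Y$ and $\varphi^n$. Since $Y\times\{0,1\}\subset Y\times[0,1]$ is a cofibration, $\mathcal Y/\langle\sigma^n\rangle$ is homotopy equivalent to the mapping torus of $\varphi^n$. Homotopic maps have homotopy equivalent mapping tori, and $\varphi^n\simeq\mathrm{id}_Y$.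
\end{proof}

\subsection*{Thickening the base}
Thickening the spaces $\mathcal Y/\langle\sigma^n\rangle$ one at a time would lose the group actions. Instead we thicken the base $B_\psi$ once and pull back the $G$-bundle. Put
\[
\kappa=\dim Y+1=b+1+c\ \ge3,\qquad d(c)=2\kappa+1,
\]
fix $d\ge d(c)$, and let $N=d-c$. Then $N\ge2b+3+c\ge2(b+1)+1$, so Lemma~\ref{lem:exist} gives a compact $N$-dimensional $Q\subset\mathbb R^N$ of handle dimension at most $b+1$ and a homotopy equivalence $\rho\colon Q\to B_\psi$. The pullback $\rho^*\mathcal Y$ is a topological principal $G$-bundle over $Q$, and we need a smooth structure on it.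

\begin{lemma}\label{lem:smooth}
Every topological principal $G$-bundle $\mathcal P$ over a compact manifold $Q$ can be given the structure of a smooth principal $G$-bundle.
\end{lemma}

\begin{proof}
Choose open sets $O_1,\dots,O_n$ with continuous sections $\tau_l$ of $\mathcal P$ over $O_l$, and compact sets $K_l\subset O_l$ that cover $Q$. We show by induction on $l$ that $\mathcal P$ has a smooth structure over a neighborhood of $K_1\cup\dots\cup K_l$; the case $l=0$ is empty. Let $\mathcal P|_W$ be smooth with $W\supset K_1\cup\dots\cup K_{l-1}$ open, choose an open $W'$ with $K_1\cup\dots\cup K_{l-1}\subset W'\subset\overline{W'}\subset W$, and write $O=O_l$, $\tau=\tau_l$.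

First we find a continuous $\zeta\colon W\cap O\to\mathfrak t$ such that $\exp(\zeta)\tau$ is smooth. Near each $x\in W\cap O$ there is a smooth section through $\tau(x)$, and on a smaller neighborhood it has the form $\exp(\zeta')\tau$ with $\zeta'$ continuous. So $W\cap O$ has an open cover $(O'_\beta)$ with smooth sections $s_\beta=\exp(\zeta_\beta)\tau$. As $T$ is abelian, $s_\beta=\exp(\zeta_\beta-\zeta_\gamma)s_\gamma$ on overlaps, so $\zeta_\beta-\zeta_\gamma$ is smooth. Let $(\mu_\beta)$ be a subordinate smooth partition of unity and $\zeta=\sum_\beta\mu_\beta\zeta_\beta$. On $O'_\gamma$ the function $\zeta-\zeta_\gamma=\sum_\beta\mu_\beta(\zeta_\beta-\zeta_\gamma)$ is smooth, so $\exp(\zeta)\tau=\exp(\zeta-\zeta_\gamma)s_\gamma$ is smooth.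

Now let $\lambda\colon O\to[0,1]$ be continuous, equal to $1$ on $\overline{W'}\cap O$, with support (closed in $O$) contained in $W\cap O$. The section $\tau''=\exp(\lambda\zeta)\tau$ is defined and continuous on $O$, and it is smooth on $W'\cap O$. Adding the trivialization given by $\tau''$ to the smooth trivializations of $\mathcal P|_{W'}$ makes $\mathcal P$ smooth over $W'\cup O\supset K_1\cup\dots\cup K_l$.
\end{proof}

Let $\mathcal P\to Q$ be $\rho^*\mathcal Y$ with such a smooth structure, and let $M_n=\mathcal P/\langle\sigma^n\rangle$. By Lemma~\ref{lem:reduction}, $M_n$ is a compact manifold of dimension $N+c=d$.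

\begin{proposition}\label{prop:same}
All $M_n$, $n\ge1$, are connected, parallelizable, have nonempty boundary, and are diffeomorphic to $M_1$.
\end{proposition}

\begin{proof}
We verify the hypotheses of Lemma~\ref{lem:unique}.

\emph{Homotopy type.} The $G$-map $\mathcal P\to\mathcal Y$ induces a map $M_n\to\mathcal Y/\langle\sigma^n\rangle$ of fiber bundles that covers $\rho$ and is a homeomorphism on fibers. By Lemmas~\ref{lem:fiberwise} and~\ref{lem:telescope}, $M_n\simeq Y\times S^1$. So $M_n$ is connected, and $\pi_1(M_n)\cong\mathbb Z^2$ by Lemma~\ref{lem:B}.

\emph{Tangent bundle.} The bundle $TM_n$ is the sum of the pullback of $TQ$, which is trivial because $Q$ is of codimension zero in $\mathbb R^N$, and the vertical tangent bundle. The fundamental vector fields $X^\sharp(x)=\frac{d}{dt}\big|_{t=0}\exp(tX)x$ identify the vertical bundle of $\mathcal P\to Q$ with $\mathcal P\times\mathfrak t$. From $\sigma\exp(tX)x=\exp(tAX)\sigma x$ we see that $\sigma$ acts by $(x,X)\mapsto(\sigma x,AX)$, and the vertical bundle of $M_n$ is the quotient of $\mathcal P\times\mathfrak t$ by $\langle\sigma^n\rangle$. Since $A$ is unipotent, it has a real logarithm, and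 $A^t=\exp(t\log A)$ is a one-parameter group in $GL_c(\mathbb R)$. Pull the height $h$ back to $\mathcal P$. The map $(x,X)\mapsto A^{h(x)}X$ is $\sigma$-invariant, because $A^{h(x)-1}AX=A^{h(x)}X$, so it is a continuous trivialization of the vertical bundle of $M_n$. A smooth vector bundle with a continuous frame has a smooth one, by approximation.

\emph{Handle dimension.} Let $f$ be a Morse function on $Q$ with $\partial Q$ as regular maximum level and indices at most $b+1$, and let $f'$ be a Morse function on the fiber $\mathcal F_n$ of $M_n\to Q$, a closed $c$-manifold. Around each critical point $z$ of $f$ choose a small ball $D_z\subset\operatorname{int}Q$, the balls being disjoint, a trivialization $M_n|_{D_z}\cong D_z\times\mathcal F_n$, and a function $\beta_z$ with compact support in the interior of $D_z$ that equals $1$ on an open neighborhood $D'_z$ of $z$. Let $F$ be $f+\varepsilon\beta_zf'$ on $D_z\times\mathcal F_n$ and the pullback of $f$ elsewhere. On the compact set $D_z\setminus D_z'$ we have $df\ne0$, so for small $\varepsilon>0$ the derivative $df+\varepsilon f'd\beta_z$ of $F$ along $D_z$ does not vanish there. On $D'_z\times\mathcal F_n$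 we have $F=f+\varepsilon f'$, whose critical points are nondegenerate of index at most $(b+1)+c=\kappa$. For small $\varepsilon$, $\partial M_n$ is still the regular maximum level. So $M_n$ has handle dimension at most $\kappa$, and in particular $\partial M_n\neq\emptyset$.

Since $\kappa\ge3$ and $d\ge2\kappa+1$, Lemma~\ref{lem:unique} applies.
\end{proof}

\subsection*{Doubling}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The double $DM'$ of a compact manifold $M'$ is obtained by gluing two copies of $M'$ along the boundary; a collar of $\partial M'$ defines the smooth structure, and by uniqueness of collars the diffeomorphism type does not depend on the collar. Let $M=DM_1$. It is a closed $d$-manifold, connected because $M_1$ is connected with nonempty boundary. After smoothing corners, $M\cong\partial(M_1\times[0,1])$, and $M_1\times[0,1]$ is parallelizable; hence $TM\oplus\mathbb R$ is trivial.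

Let $p\ge c$ be a prime that does not divide $k$. By Lemma~\ref{lem:reduction}, $F_{p,c}$ acts smoothly and freely on $M_p$. Averaging over $F_{p,c}$ a vector field that points inward along $\partial M_p$ gives an invariant such field, and its flow gives an equivariant collar. With this collar, the action on the two copies of $M_p$ defines a smooth free action on $DM_p$. By Proposition~\ref{prop:same}, $DM_p\cong DM_1=M$, and $M$ does not depend on $p$. So $F_{p,c}$ acts smoothly and freely on $M$ for all primes $p\ge c$ with $p\nmid k$. As $d\ge d(c)=2\dim Y+3$ was arbitrary, and the consequence for $\mathrm{Diff}(M)$ was derived in Section~\ref{sec:intro}, this proves the first two assertions of Theorem~\ref{thm:B}.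

For $c=3$ and the list $t_1,t_2^2,t_2t_3^2,t_3^4$ we have $Y=S^1\times S^3\times S^5\times S^7$, so $\dim Y=16$, $\kappa=17$ and $d(3)=35$; for $d=35$ the thickening $Q$ of the $14$-dimensional complex $B_\psi$ lies in $\mathbb R^{32}$. This proves the last assertion of Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{May}
May, \emph{Classifying spaces and fibrations}.

\bibitem{Szabo}
D\'avid R. Szab\'o, \emph{Constructing Highly Symmetric Compact Manifolds and Algebraic Varieties}, arXiv:2304.10366 (2023).

\bibitem{Wall}
Wall, \emph{Thickenings}, Topology 5 (1966).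

\end{thebibliography}
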